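# Nonnegatively curved projective planes in $\mathbb R^4$

## 1. The embedding $(\tfrac12u^2,\,Zu)$ and its curvature

Write the unit sphere as
$$S^2=\{(u,Z)\in\mathbb C\times\mathbb R:\ |u|^2+Z^2=1\},$$
let $\mathbb RP^2=S^2/\pm1$, and write $[u:Z]$ for the class of $(u,Z)$. Put $\rho=|u|\in[0,1]$, let $o=[0:1]$ be the point with $u=0$, and call $\{[u:0]:|u|=1\}$ the core circle. We identify $\mathbb R^4=\mathbb C^2$, with real inner product $\langle (a,b),(a',b')\rangle=\mathrm{Re}(a\overline{a'}+b\overline{b'})$.

Here is a very simple map to $\mathbb R^4$: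
$$F_2(u,Z)=\big(\tfrac12u^2,\ Zu\big).$$
It is even, so it descends to $\mathbb RP^2$. The descended map is injective. Indeed, the first component determines $u$ up to sign. If $u\neq0$ we choose the antipodal representative with the given $u$, and then the second component gives $Z$. If $u=0$ the point is $o$.

It is also an immersion. At $u=0$ we use $u$ as a coordinate and get $dF_2=(0,\pm du)$. At $|u|=1$ we use $(Z,w)$ with $u=\sqrt{1-Z^2}\,e^{iw}$, and at $Z=0$ we get $\partial_ZF_2=(0,e^{iw})$ and $\partial_wF_2=(ie^{2iw},0)$. In between we are about to compute the metric. So $F_2$ gives an embedding of $\mathbb RP^2$ in $\mathbb R^4$, and we ask for its curvature.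

Every point with $0<\rho<1$ has exactly one representative with $Z>0$, so $(\rho,w)$, with $u=\rho e^{iw}$ and $w$ modulo $2\pi$, are coordinates there, and
$$F_2=(p\,e^{2iw},\,q\,e^{iw}),\qquad p=\tfrac12\rho^2,\quad q=\rho\sqrt{1-\rho^2}.$$
The vector $\partial_\rho F_2=(p'e^{2iw},q'e^{iw})$ is orthogonal to $\partial_wF_2=(2ip\,e^{2iw},iq\,e^{iw})$, because $\mathrm{Re}(p'\cdot\overline{2ip})=\mathrm{Re}(q'\cdot\overline{iq})=0$ for real $p,q$. Moreover $|\partial_wF_2|^2=4p^2+q^2=\rho^4+\rho^2-\rho^4=\rho^2$, so the rotation orbit with parameter $\rho$ has length exactly $2\pi\rho$. The metric is $E\,d\rho^2+\rho^2dw^2$ with $E=p'^2+q'^2$.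

We recall the textbook formula for a rotational metric:
$$g=dr^2+\varphi(r)^2dw^2\quad\Longrightarrow\quad K=-\frac{\varphi''}{\varphi}. \tag{1}$$
For instance $\varphi=r$ gives the flat plane and $\varphi=\sin r$ the unit sphere. For a metric $E(\rho)\,d\rho^2+\rho^2dw^2$, the arclength satisfies $dr=\sqrt E\,d\rho$, so $d\rho/dr=E^{-1/2}$ and
$$\frac{d^2\rho}{dr^2}=E^{-1/2}\frac{d}{d\rho}E^{-1/2}=-\frac{E'}{2E^2}.$$
With $\varphi=\rho$ in (1) this gives
$$K=\frac{E'(\rho)}{2\rho E^2}. \tag{2}$$
In words: when orbits are labeled by their length, $K$ has the sign of $E'$.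

For $F_2$ put $\tau=\rho^2$. Then $p'^2=\tau$ and $q'=(1-2\tau)/\sqrt{1-\tau}$, so
$$E=\tau+\frac{(1-2\tau)^2}{1-\tau}=\frac{1-3\tau+3\tau^2}{1-\tau}>0,\qquad K=\frac{-2+6\tau-3\tau^2}{(1-3\tau+3\tau^2)^2}.$$
At the core circle $\tau=1$ and $K=1$. At $o$ we have $\tau=0$ and $K=-2$. The numerator vanishes on $[0,1]$ only at $\tau=1-1/\sqrt3$. So the surface is positively curved on a neighborhood of the core circle and negatively curved on a disk around $o$.

Can the negative disk be removed? This is the question posed by Luis A. Florit and Wolfgang Ziller in "Nonnegatively curved Euclidean submanifolds in codimension two", arXiv:1512.03681 (2015):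

*Is there a smooth ($C^\infty$) immersion $f:\mathbb RP^2\to\mathbb R^4$ whose induced metric has Gaussian curvature $K\ge0$ everywhere?*

Equivalently, one asks for a smooth metric $g$ on $\mathbb RP^2$ with nonnegative curvature and a smooth isometric immersion $(\mathbb RP^2,g)\to\mathbb R^4$.

## 2. Raising the order of contact at $o$: the maps $F_m$

Where does $K(o)=-2$ come from? Near $o$ we have $Zu=u+O(|u|^3)$, so to second order the surface is the graph over its tangent plane of the holomorphic function $\tfrac12u^2=\tfrac12(x^2-y^2)+i\,xy$. The Hessians of the two real components at $0$ are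
$$\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad\begin{pmatrix}0&1\\1&0\end{pmatrix}, \tag{3}$$
and $K(o)$ is the sum of their determinants, $-1-1=-2$.

The natural repair is to remove the quadratic term: replace $\tfrac12u^2$ by $\tfrac12|u|^2u^2$, or more generally by $\tfrac12|u|^{m-2}u^2$ with $m$ even, and adjust the second component so that the orbits still have length $2\pi\rho$. Thus we want $p=\tfrac12\rho^m$ and $q^2=\rho^2-\rho^{2m}$. Since $1-x^{m-1}=(1-x)(1+x+\dots+x^{m-2})$, this is achieved by
$$F_m(u,Z)=\Big(\tfrac12|u|^{m-2}u^2,\ Zu\sqrt{1+|u|^2+\dots+|u|^{2(m-2)}}\Big).$$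
The case $m=2$ is the map of Section 1. Let us compute. Put $\tau=\rho^{2m-2}$. Then $p'^2=\frac{m^2}4\tau$. From $q=\rho\sqrt{1-\tau}$ and $\rho\,\tau'=(2m-2)\tau$ we get
$$q'=\sqrt{1-\tau}-\frac{(m-1)\tau}{\sqrt{1-\tau}}=\frac{1-m\tau}{\sqrt{1-\tau}}.$$
Hence
$$E=\frac{1+A\tau+B\tau^2}{1-\tau},\qquad A=\tfrac{m^2}{4}-2m,\quad B=\tfrac{3m^2}4,$$
and since
$$\frac{dE}{d\tau}=\frac{(A+2B\tau)(1-\tau)+1+A\tau+B\tau^2}{(1-\tau)^2}=\frac{1+A+2B\tau-B\tau^2}{(1-\tau)^2},$$
formula (2) gives
$$K=(m-1)\,\rho^{2m-4}\,\frac{1+A+2B\tau-B\tau^2}{(1+A\tau+B\tau^2)^2},\qquad 1+A=\frac{m^2-8m+4}{4}. \tag{4}$$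

Now look at the leading term at $o$. For $m=2$ it is $-2$. For $m=4$ we have $1+A=-3$ and $K\approx-9\rho^4$. For $m=6$ we have $1+A=-2$ and $K\approx-10\rho^8$. Removing the quadratic term does make $K(o)=0$, but the next nonzero term of $K$ is still negative, and removing one more term does not help either. One might expect this to go on forever.

It does not. The quadratic $m^2-8m+4$ has roots $4\pm2\sqrt3$, and $4+2\sqrt3\approx7.46$. For $m=8$ we get $1+A=1$, and moreover $A=0$, $B=48$. In (4) the remaining terms $2B\tau-B\tau^2=B\tau(2-\tau)$ are nonnegative on $[0,1]$, so once the leading sign is right, $K\ge0$ everywhere. The map is $F_8$.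

## 3. An embedding with $K\ge0$ that is flat at one point

**Theorem 1.** *The map*
$$F(u,Z)=\Big(\tfrac12|u|^6u^2,\ \ Z\,u\,\sqrt{1+|u|^2+|u|^4+\dots+|u|^{12}}\Big)$$
*descends to a real-analytic embedding $f:\mathbb RP^2\to\mathbb R^4$. With $\rho=|u|\in[0,1]$, its Gaussian curvature is*
$$K=\frac{7\rho^{12}\,(1+96\rho^{14}-48\rho^{28})}{(1+48\rho^{28})^2}\ \ge 0 ,$$
*and $K>0$ everywhere except at $o$.*

In particular the question of Section 1 has the answer yes.

**Step 1: $F$ is analytic and descends.** Put $S(x)=1+x+\dots+x^6$. Then $S\ge1$ on $[0,\infty)$, so $\sqrt{S(|u|^2)}$ is real-analytic. Since $|u|^6=(u\bar u)^3$ is a polynomial, $F$ is real-analytic. Also $F(-u,-Z)=F(u,Z)$, and $S^2\to\mathbb RP^2$ is a local analytic diffeomorphism, so $F$ descends to a real-analytic map $f$.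

**Step 2: $f$ is injective.** Write $F=(a,b)$. Then $4|a|^2=\rho^{16}$, and $(1-x)S(x)=1-x^7$ gives
$$|b|^2=(1-\rho^2)\rho^2S(\rho^2)=\rho^2(1-\rho^{14}),\qquad\text{so}\qquad 4|a|^2+|b|^2=\rho^2.$$
Suppose $F(u,Z)=F(u',Z')$. Then $|u|=|u'|=\rho$. If $\rho=0$, both points are among $(0,\pm1)$, which are antipodal. If $\rho>0$, the first component gives $u^2=u'^2$. After replacing $(u',Z')$ by its antipode if necessary, $u'=u$, and the second component then gives $Z=Z'$.

**Step 3: $f$ is an immersion, with an explicit metric.** There are three kinds of points.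

At $u=0$, $u$ is a local coordinate on $S^2$, $Z=\pm\sqrt{1-|u|^2}$, and $F=(O(|u|^8),\pm u+O(|u|^3))$. So $dF=(0,\pm du)$, which is injective.

At $|u|=1$ use $(Z,w)$ with $u=\sqrt{1-Z^2}\,e^{iw}$. The first component is $\tfrac12(1-Z^2)^4e^{2iw}$, and the second is $Z\sqrt{1-Z^2}\,e^{iw}\sqrt{S(1-Z^2)}$. At $Z=0$ we get $F_Z=(0,\sqrt7\,e^{iw})$ and $F_w=(ie^{2iw},0)$, which are independent.

For $0<\rho<1$ take the representative with $Z>0$ and $u=\rho e^{iw}$. Then
$$F=(p\,e^{2iw},\,q\,e^{iw}),\qquad p=\tfrac12\rho^8,\quad q=\rho\sqrt{1-\rho^{14}}.$$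
As in Section 1, $F_\rho=(p'e^{2iw},q'e^{iw})$ and $F_w=(2ip\,e^{2iw},iq\,e^{iw})$ are orthogonal because $p,q$ are real, and $|F_w|^2=4p^2+q^2=\rho^2$. With $\tau=\rho^{14}$ we have $p'^2=16\rho^{14}=16\tau$ and
$$q'=\sqrt{1-\tau}-\frac{7\tau}{\sqrt{1-\tau}}=\frac{1-8\tau}{\sqrt{1-\tau}}.$$
Therefore
$$E=|F_\rho|^2=16\tau+\frac{(1-8\tau)^2}{1-\tau}=\frac{16\tau-16\tau^2+1-16\tau+64\tau^2}{1-\tau}=\frac{1+48\tau^2}{1-\tau}>0. \tag{5}$$
So $F_\rho,F_w$ are nonzero and orthogonal, and $f$ is an immersion. An injective immersion of a compact manifold is an embedding.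

**Step 4: the curvature.** On $0<\rho<1$ the metric is $E\,d\rho^2+\rho^2dw^2$. From (5),
$$\frac{dE}{d\tau}=\frac{96\tau(1-\tau)+1+48\tau^2}{(1-\tau)^2}=\frac{1+96\tau-48\tau^2}{(1-\tau)^2},\qquad E'(\rho)=14\rho^{13}\,\frac{dE}{d\tau},$$
and (2) gives
$$K=\frac{14\rho^{13}(1+96\tau-48\tau^2)}{(1-\tau)^2}\cdot\frac{(1-\tau)^2}{2\rho(1+48\tau^2)^2}=\frac{7\rho^{12}(1+96\tau-48\tau^2)}{(1+48\tau^2)^2}.$$
Both sides are continuous on $\mathbb RP^2$, so the formula also holds at $\rho=0$ and $\rho=1$. For $\tau\in[0,1]$,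
$$1+96\tau-48\tau^2=1+48\tau(2-\tau)\ge1.$$
Hence $K\ge0$, and $K=0$ only where $\rho=0$, that is, only at $o$. $\blacksquare$

Gauss–Bonnet gives an independent check. The area element is $\sqrt E\,\rho\,d\rho\,dw$, so
$$\int_{\mathbb RP^2}K\,dA=2\pi\int_0^1\frac{E'}{2\rho E^2}\sqrt E\,\rho\,d\rho=2\pi\Big[-E^{-1/2}\Big]_0^1=2\pi=2\pi\chi(\mathbb RP^2),$$
because $E=1$ at $\rho=0$ and $E\to\infty$ as $\rho\to1$.

Two things about this example invite questions: it has a flat point, and the curvature vanishes there to the high order $12$. The remaining theorems show that, in suitable classes, neither can be improved. They do not decide whether a non-embedded immersion of $\mathbb RP^2$ in $\mathbb R^4$ can have $K>0$ everywhere.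

## 4. Zeros of the mean curvature vector of an embedded $\mathbb RP^2$

Let $f:M\to\mathbb R^4$ be an immersed surface with normal bundle $N$. The second fundamental form $\alpha(X,Y)\in N$ is the normal part of the derivative of $df(Y)$ in the direction $X$, and $H=\tfrac12\operatorname{tr}\alpha$ is the mean curvature vector. With $\alpha_{ij}=\alpha(e_i,e_j)$ in an orthonormal tangent frame, the Gauss equation is $K=\langle\alpha_{11},\alpha_{22}\rangle-|\alpha_{12}|^2$. Since $4|H|^2=|\alpha_{11}|^2+|\alpha_{22}|^2+2\langle\alpha_{11},\alpha_{22}\rangle$ and $|\alpha|^2=|\alpha_{11}|^2+|\alpha_{22}|^2+2|\alpha_{12}|^2$, it can be written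
$$2K=4|H|^2-|\alpha|^2. \tag{6}$$
For $F_2$ at $o$, (3) says $\alpha_{11}=-\alpha_{22}=e_3$ and $\alpha_{12}=e_4$ for an orthonormal basis $e_3,e_4$ of $N_o$. So $H=0$, $|\alpha|^2=4$, $K=-2$, as it should be.

**Definition (twisted Euler number).** Let $M$ be a closed surface, possibly nonorientable, immersed in $\mathbb R^4$. Since $TM\oplus N$ is the trivial oriented bundle $\mathbb R^4$, a local orientation of $TM$ determines one of $N$. Let $s$ be a section of $N$ with isolated zeros. At each zero choose a local orientation of $TM$, take the corresponding one of $N$, and let the index be the winding number of $s$ along a small positively oriented circle around the zero. Reversing the local orientation reverses both, so the index does not change. The sum of the indices does not depend on $s$ and is the twisted Euler number $e(N)$. If $N$ has a nowhere zero section, then $e(N)=0$.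

We use one theorem as a citation. Massey (*Proof of a conjecture of Whitney*, Pacific J. Math. 31 (1969)) proved that a closed nonorientable surface *embedded* in $\mathbb R^4$ has $e(N)\in\{2\chi-4,\,2\chi,\,\dots,\,4-2\chi\}$. For $\mathbb RP^2$, with $\chi=1$, this says $e(N)=\pm2$.

**Theorem 2.** *If $f:\mathbb RP^2\to\mathbb R^4$ is a smooth embedding with $K\ge0$, then the second fundamental form vanishes at some point. So no embedding has $K>0$ everywhere, and the example of Theorem 1 has the minimal possible number of zeros of $K$.*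

**Step 1: a zero of $H$ is a zero of $\alpha$.** If $H=0$ and $K\ge0$ at a point, then (6) gives $|\alpha|^2=-2K\le0$. Hence $\alpha=0$, and $K=0$, there.

**Step 2: $H$ has a zero.** If $H$ had none, it would be a nowhere zero section of $N$ and $e(N)$ would be $0$. Massey's theorem says $e(N)=\pm2$, a contradiction. So $H$ vanishes somewhere, and by Step 1 so do $\alpha$ and $K$.

**Step 3: the zeros of $K$.** An embedding with $K>0$ everywhere would satisfy $K\ge0$, and Step 2 would give a zero of $K$. So there is none. An embedding with $K\ge0$ has at least one zero of $K$, and the example of Theorem 1 has exactly one. $\blacksquare$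

One can see the number $2$ in the example of Theorem 1. By (6), $H\ne0$ where $K>0$, so $H$ vanishes at most at $o$. We compute its index there from $2H=\Delta_gf$, the Laplacian being taken componentwise. Near $o$, $E=1+O(\rho^{14})$ and $E'=O(\rho^{13})$, so applying $\Delta_g=\frac1{\rho\sqrt E}\partial_\rho\big(\frac{\rho}{\sqrt E}\partial_\rho\big)+\frac1{\rho^2}\partial_w^2$ to the first component gives
$$\Delta_g\big(\tfrac12\rho^8e^{2iw}\big)=\big(32\rho^6-2\rho^6+O(\rho^{20})\big)e^{2iw}=\big(30\rho^6+O(\rho^{20})\big)e^{2iw}.$$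
So the first component of $H$ is $(15\rho^6+O(\rho^{20}))e^{2iw}$. Near $o$, orthogonal projection of the normal planes to $N_o=\mathbb C\times0$ is an isomorphism depending continuously on the point, so the index of $H$ at $o$ is the winding number of $e^{2iw}$ up to a sign. Hence $e(N)=\pm2$, in agreement with Massey's theorem.

The argument for Theorem 2 really uses that $f$ is embedded. Boy's surface is an immersion of $\mathbb RP^2$ in $\mathbb R^3\subset\mathbb R^4$. The constant vector $e_4$ is a nowhere zero normal field along it, so $e(N)=0$, and Step 2 gives nothing. We return to immersions in Section 6.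

## 5. Rotational symmetry forces $K=O(d^{12})$ at the fixed point

Let $\rho_w[u:Z]=[e^{iw}u:Z]$ be the rotations of $\mathbb RP^2$ about $o$. (The subscript distinguishes them from the function $\rho=|u|$.) The maps $F_m$ satisfy $F_m\circ\rho_w=(e^{2iw},e^{iw})\cdot F_m$, and among them $m=8$ is the first even value with the right sign. Perhaps a cleverer equivariant surface, with other weights or with functions $P,q$ that are not real, vanishes to lower order? No.

**Theorem 3.** *Let $f:\mathbb RP^2\to\mathbb R^4$ be a smooth immersion with $K\ge 0$ and $f\circ\rho_w=R_w\circ f$ for some continuous homomorphism $R:S^1\to \mathrm{Isom}(\mathbb R^4)$. Then $K=O(d(o,\cdot)^{12})$ at $o$. The exponent $12$ is attained by Theorem 1.*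

**Step 1: the weights of the action.** The purpose is to show that $R_w=(e^{ikw},e^{iw})$ with $k$ even and $k\ge2$. Translate so that $f(o)=0$. Since $\rho_w(o)=o$, every $R_w$ fixes $0$, so $R_w\in O(4)$, and by connectedness $R_w\in SO(4)$. Near $o$, in the coordinate $u$ (with $Z>0$), $\rho_w$ is multiplication by $e^{iw}$. Since $df_o$ is injective and equivariant, the plane $df_o(T_o)$ is $R$-invariant, and $R_w$ acts on it as an orthogonal map conjugate to the rotation by $w$. With a suitable orientation of this plane it is $e^{iw}$. The orthogonal complement is also invariant, with determinant $1$, and a continuous homomorphism $S^1\to SO(2)$ has the form $e^{ikw}$ with $k\in\mathbb Z$. Choosing the orientation of this plane we may take $k\ge0$. So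
$$\mathbb R^4=\mathbb C_k\oplus\mathbb C_1,\qquad R_w=(e^{ikw},e^{iw}).$$
Each point of the core circle is fixed by $\rho_\pi$, as $[-u:0]=[u:0]$. So $f$ maps the core circle into $\mathrm{Fix}(R_\pi)$, where $R_\pi=((-1)^k,-1)$. If $k$ is odd, $\mathrm{Fix}(R_\pi)=0$. If $k=0$, $\mathrm{Fix}(R_\pi)=\mathbb C_0$, on which every $R_w$ is the identity; since the core circle is one orbit of $\rho_w$, $f$ is constant on it. In both cases $f$ is constant on the core circle, which is impossible for an immersion. Hence $k$ is even and $k\ge2$.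

**Step 2: normal form at $o$.** We put $f$ into polar form and record its Taylor expansions. The metric is invariant under $\rho_w$, because the $R_w$ are isometries. Let $\gamma$ be a unit speed geodesic with $\gamma(0)=o$. In geodesic polar coordinates $(r,w)\mapsto\rho_w\gamma(r)$ the metric is $dr^2+\varphi(r)^2dw^2$, and equivariance gives
$$f=(P(r)e^{ikw},\,q(r)e^{iw})$$
with $P,q$ complex valued. In normal coordinates $x=re^{iw}$ the components of $f$ are smooth functions $h$ with $h(e^{iw}x)=e^{i\ell w}h(x)$, where $\ell=k$ or $1$. The homogeneous parts of the Taylor series have the same equivariance, so they contain only monomials $x^\mu\bar x^\nu$ with $\mu-\nu=\ell$, that is, multiples of $x^\ell|x|^{2j}$ with $j\ge0$. Hence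
$$P\sim r^k\sum_{j\ge0}c_jr^{2j},\qquad q\sim r\sum_{j\ge0}d_jr^{2j}.$$
Extending $\gamma$ to negative $r$ by $\gamma(-r)=\rho_\pi\gamma(r)$ shows that $P$ is smooth and even and $q$ is smooth and odd. The equations $|f_r|^2=1$, $|f_w|^2=\varphi^2$ and $\langle f_r,f_w\rangle=0$ read
$$|P'|^2+|q'|^2=1,\qquad \varphi^2=k^2|P|^2+|q|^2,\qquad k\,\mathrm{Im}(P'\bar P)+\mathrm{Im}(q'\bar q)=0, \tag{7}$$
the last one because $\mathrm{Re}(P'\,\overline{ikP})=k\,\mathrm{Re}(-iP'\bar P)=k\,\mathrm{Im}(P'\bar P)$, and likewise for $q$. Since $k\ge2$, $P'(0)=0$, so $|d_0|=|q'(0)|=1$. Writing $q=r\tilde q$ and $P=r^2\tilde P$ with $\tilde q,\tilde P$ smooth and even, we get $\varphi=r\sqrt{|\tilde q|^2+k^2r^2|\tilde P|^2}$ with $|\tilde q(0)|=1$. So $\varphi$ extends to a smooth odd function of $r$.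

**Step 3: the leading term of $K$ when $P$ has finite order.** Suppose $P=cr^m+O(r^{m+2})$ with $c\ne0$. By Step 2, $m\ge k\ge2$ and $m$ is even. The leading term $m|c|^2r^{2m-1}$ of $P'\bar P$ is real, so $\mathrm{Im}(P'\bar P)=O(r^{2m+1})$, and by (7) $\mathrm{Im}(q'\bar q)=O(r^{2m+1})$. Writing $q=|q|e^{i\vartheta}$ gives $q'\bar q=|q||q|'+i|q|^2\vartheta'$, hence
$$|q'|^2=(|q|')^2+\frac{\mathrm{Im}(q'\bar q)^2}{|q|^2}.$$
The last term is $O(r^{4m})$ since $|q|=r+O(r^3)$. So (7) yields
$$(|q|')^2=1-|P'|^2+O(r^{4m})=1-m^2|c|^2r^{2m-2}+O(r^{2m}).$$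
Take the square root (its quadratic error $O(r^{4m-4})$ is $O(r^{2m})$ because $m\ge2$) and integrate from $0$:
$$|q|=r-\frac{m^2|c|^2}{2(2m-1)}\,r^{2m-1}+O(r^{2m+1}).$$
Insert this in $\varphi^2=k^2|P|^2+|q|^2$; the square of the second term is $O(r^{4m-2})$, which is $O(r^{2m+2})$. We obtain $\varphi^2=r^2\big(1+|c|^2\big(k^2-\tfrac{m^2}{2m-1}\big)r^{2m-2}+O(r^{2m})\big)$, that is,
$$\varphi=r+a\,r^{2m-1}+O(r^{2m+1}),\qquad a=\frac{|c|^2}{2}\Big(k^2-\frac{m^2}{2m-1}\Big). \tag{8}$$
The two terms of $a$ compete: the $k$-fold turning of the first component lengthens the orbits by the $k^2$ term, while the radial length spent on $P$ shortens $|q|$ by the $m^2/(2m-1)$ term. Because $\varphi$ is smooth, (8) is its Taylor expansion and may be differentiated term by term, so (1) gives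
$$K=-\frac{\varphi''}{\varphi}=-a(2m-1)(2m-2)\,r^{2m-4}+O(r^{2m-2}). \tag{9}$$

**Step 4: nonnegative curvature forces $m\ge8$.** By (9), $K\ge0$ implies $a\le0$, that is,
$$m^2\ge k^2(2m-1)\ge4(2m-1),\qquad\text{so}\qquad m^2-8m+4\ge0.$$
The roots are $4\pm2\sqrt3$, and $m\ge2>4-2\sqrt3$, so $m\ge4+2\sqrt3>7$. As $m$ is even, $m\ge8$. Then $2m-4\ge12$ and (9) gives $K=O(r^{12})$.

**Step 5: the case where $P$ vanishes to infinite order.** By Step 2 this is the only other case. Now $\mathrm{Im}(P'\bar P)=O(r^\infty)$, so $\mathrm{Im}(q'\bar q)=O(r^\infty)$, then $(|q|')^2=1+O(r^\infty)$, $|q|=r+O(r^\infty)$, and $\varphi=r+O(r^\infty)$. Since $\varphi$ is smooth, $K=-\varphi''/\varphi=O(r^\infty)$.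

**Step 6: the exponent is attained.** The map of Theorem 1 is equivariant with $k=2$ and has $m=8$. There $K=7\rho^{12}(1+o(1))$, and $dr=\sqrt E\,d\rho$ with $E\to1$ gives $d(o,\cdot)=\rho(1+o(1))$. So $K$ vanishes exactly to order $12$. $\blacksquare$

As a check of (8) and (9): with $k=2$, $m=8$, $|c|=\tfrac12$ one finds $a=\tfrac18\big(4-\tfrac{64}{15}\big)=-\tfrac1{30}$ and $K\approx\tfrac1{30}\cdot15\cdot14\,r^{12}=7r^{12}$, as in Theorem 1.

## 6. Immersions with $K>|K_N|$

For a unit normal vector $\zeta$ the shape operator $A_\zeta$ is the symmetric endomorphism of the tangent plane with $\langle A_\zeta X,Y\rangle=\langle\alpha(X,Y),\zeta\rangle$. In an orthonormal normal frame $\xi,\eta$ the Gauss equation is $K=\det A_\xi+\det A_\eta$.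

**Definition (normal curvature).** Let $\nabla^\perp$ be the normal connection, the normal part of the derivative of normal fields, and $R^\perp$ its curvature. For orthonormal frames $e_1,e_2$ of the tangent plane and $\xi,\eta$ of the normal plane put $K_N=\langle R^\perp(e_1,e_2)\eta,\xi\rangle$. Reversing an orientation changes at most the sign, and only $|K_N|$ enters below. The Ricci equation says
$$|K_N|=|\langle[A_\xi,A_\eta]e_1,e_2\rangle|. \tag{10}$$

For $F_2$ at $o$ the shape operators are the matrices (3). Their commutator is $\begin{pmatrix}0&2\\-2&0\end{pmatrix}$, so $|K_N|=2$, while $K=-2$. If a parallel unit normal field exists, then $K_N=0$.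

**Theorem 4.** *No smooth immersion $f:\mathbb RP^2\to\mathbb R^4$ satisfies $K>|K_N|$ everywhere, where $K_N$ is the normal curvature. In particular, no immersion of $\mathbb RP^2$ into a round $S^3\subset\mathbb R^4$ has $K>0$.*

Suppose $f:M=\mathbb RP^2\to\mathbb R^4$ is an immersion with $K>|K_N|$. We identify $\mathbb R^4$ with the quaternions $\mathbb H$ and $\mathrm{Im}\,\mathbb H$ with $\mathbb R^3$, and use these facts: $\mathrm{Re}(\bar xy)=\langle x,y\rangle$; multiplication by a unit quaternion is an isometry; a unit $\gamma\in\mathrm{Im}\,\mathbb H$ satisfies $\gamma^2=-1$; if $y,\gamma\in\mathrm{Im}\,\mathbb H$ are orthogonal, then $y\gamma=-\gamma y$ is imaginary and orthogonal to both. We lift everything to the universal cover $S^2\to M$ with deck map $\sigma(x)=-x$. "Even" and "odd" refer to $\sigma$.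

### 6.1. Two odd Gauss maps

**Step 1: a normal frame on $S^2$.** We use $H$ to split the normal bundle. Since $K>0$, (6) gives $H\ne0$ everywhere. Put $\xi=H/|H|$, an even field, and let $L=\xi^\perp\subset N$, a line bundle on $M$. Since $TM\oplus N$ is trivial and $N=\mathbb R\xi\oplus L$, we have $w_1(L)=w_1(N)=w_1(TM)\ne0$. Pulled back to the simply connected $S^2$, $L$ has a unit section $\eta$, and $\eta\circ\sigma=\pm\eta$. The sign $+$ would make $L$ trivial on $M$, so
$$\xi\circ\sigma=\xi,\qquad\eta\circ\sigma=-\eta.$$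
As $\eta\perp H$, $\operatorname{tr}A_\eta=2\langle H,\eta\rangle=0$, so the symmetric $A_\eta$ has $\det A_\eta\le0$. Therefore $\det A_\xi=K-\det A_\eta>0$, and $\operatorname{tr}A_\xi=2|H|>0$, so $A_\xi$ is positive definite. With $\omega(v)=\langle\nabla^\perp_v\xi,\eta\rangle$ we have
$$d\xi=-df\,A_\xi+\omega\,\eta,\qquad d\eta=-df\,A_\eta-\omega\,\xi. \tag{11}$$

**Step 2: the maps $\gamma_\pm$ and their derivatives.** We now turn the frame into maps between spheres. Put
$$\gamma_+=\bar\xi\eta,\qquad\gamma_-=\eta\bar\xi=R\gamma_+,\qquad R(y)=\xi y\bar\xi .$$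
Since $\xi\perp\eta$, both are unit imaginary quaternions, and both are odd. So $\gamma_\pm:S^2\to S^2\subset\mathrm{Im}\,\mathbb H$. Let $\tau=\bar\xi\,df$. For $v\in T_xS^2$, $\mathrm{Re}\,\tau(v)=\langle\xi,df(v)\rangle=0$ and $\langle\tau(v),\gamma_+\rangle=\langle\bar\xi\,df(v),\bar\xi\eta\rangle=\langle df(v),\eta\rangle=0$. So $\tau$ is an isometry from $T_xS^2$, with the metric induced by $f$, onto $\gamma_+(x)^\perp\subset\mathrm{Im}\,\mathbb H$. Right multiplication by $\gamma_+$ is a rotation of this plane by $90^\circ$, so there is a $\pm90^\circ$ rotation $J$ of $T_xS^2$, continuous in $x$, with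
$$\tau(Jv)=\tau(v)\gamma_+=-\gamma_+\tau(v).$$
From $\bar\xi=\xi^{-1}$ we have $d\bar\xi=-\bar\xi\,d\xi\,\bar\xi$. With (11) and $\gamma_+^2=-1$,
$$d\gamma_+=-\bar\xi\,d\xi\,\bar\xi\eta+\bar\xi\,d\eta=\tau(A_\xi\,\cdot)\gamma_+-\omega\gamma_+^2-\tau A_\eta-\omega=\tau(JA_\xi-A_\eta).$$
For $\gamma_-$, note $R\tau=\xi\bar\xi\,df\,\bar\xi=df\,\bar\xi$, and $R$ is an algebra automorphism of $\mathbb H$. So
$$d\gamma_-=d\eta\,\bar\xi-\eta\bar\xi\,d\xi\,\bar\xi=-R\tau A_\eta-\omega-\gamma_-\big(-R\tau A_\xi+\omega\gamma_-\big).$$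
Here $\gamma_-R\tau A_\xi=R(\gamma_+\tau A_\xi)=-R\tau JA_\xi$ and $-\omega\gamma_-^2=\omega$. The $\omega$-terms cancel again, and altogether
$$d\gamma_+=\tau B_+,\quad B_+=JA_\xi-A_\eta;\qquad d\gamma_-=R\,\tau B_-,\quad B_-=-JA_\xi-A_\eta. \tag{12}$$

**Step 3: $B_\pm$ can be deformed to $\pm J$.** This is where $K>|K_N|$ is used. The commutator of symmetric $2\times2$ operators is skew, so $[A_\xi,A_\eta]=\kappa J$, and $|\kappa|=|K_N|$ by (10). For $2\times2$ operators, $\det(X+Y)=\det X+\det Y+\operatorname{tr}(\operatorname{adj}(X)Y)$, where $\operatorname{adj}(X)=\operatorname{tr}(X)I-X$ and $\operatorname{adj}(XY)=\operatorname{adj}(Y)\operatorname{adj}(X)$. Take $X=\pm JA_\xi$ and $Y=-sA_\eta$. Since $\operatorname{adj}(J)=-J$, the mixed term is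
$$\pm\operatorname{tr}\big((\operatorname{tr}(A_\xi)I-A_\xi)(-J)(-sA_\eta)\big)=\pm s\big(\operatorname{tr}(A_\xi)\operatorname{tr}(JA_\eta)-\operatorname{tr}(A_\xi JA_\eta)\big).$$
Here $\operatorname{tr}(JA_\eta)=0$, since $J$ is skew and $A_\eta$ symmetric. In $\operatorname{tr}(A_\xi JA_\eta)=\operatorname{tr}(JA_\eta A_\xi)$ only the skew part $\tfrac12[A_\eta,A_\xi]=-\tfrac12\kappa J$ of $A_\eta A_\xi$ contributes, and it gives $-\tfrac12\kappa\operatorname{tr}(J^2)=\kappa$. Hence
$$\det(\pm JA_\xi-sA_\eta)=\det A_\xi+s^2\det A_\eta\mp s\kappa. \tag{13}$$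
At $s=1$ this is $K\mp\kappa>0$, and at $s=0$ it is $\det A_\xi>0$. As $\det A_\eta\le0$, it is concave in $s$, so it is positive on all of $[0,1]$. We deform $B_\pm$ first through $\pm JA_\xi-sA_\eta$ with $s$ going from $1$ to $0$, reaching $\pm JA_\xi$, and then through $\pm J((1-s)A_\xi+sI)$ with $s$ from $0$ to $1$, reaching $\pm J$. The second family is invertible because $(1-s)A_\xi+sI$ is positive definite.

**Step 4: $\gamma_\pm$ are odd diffeomorphisms.** By Step 3 at $s=1$, $B_\pm$ is invertible, so by (12) $\gamma_\pm:S^2\to S^2$ are local diffeomorphisms. A local diffeomorphism from a compact manifold to a connected one is a covering, and $S^2$ is simply connected, so $\gamma_\pm$ are diffeomorphisms.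

**Step 5: behavior under the antipodal map.** We identify $T_xS^2=x^\perp=T_{-x}S^2$, so that $d\sigma=-\mathrm{id}$. From $f\circ\sigma=f$ we get $df_{-x}=-df_x$ as maps on $x^\perp$, so $\tau_{-x}=-\tau_x$. As endomorphisms of $x^\perp$, $A_\xi$ is even because $\xi$ is, and $A_\eta$ is odd because $\eta$ is. Also $\tau_{-x}(J_{-x}v)=\tau_{-x}(v)\gamma_+(-x)=\tau_x(v)\gamma_+(x)=\tau_x(J_xv)=-\tau_{-x}(J_xv)$, so $J$ is odd. Hence every operator $B$ in the two deformations of Step 3 satisfies $B_{-x}=-B_x$, and $\tau B$ is even: $(\tau B)_{-x}=(\tau B)_x$.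

### 6.2. Why degrees do not suffice

By Step 3, $d\gamma_+$ looks like $\tau J$ and $d\gamma_-$ like $-R\tau J$. We would like to contradict the sign. The determinant does not help: $J$ and $-J$ both have determinant $1$, and on $S^2$ they are connected by the rotations $Je^{\vartheta J}$, $0\le\vartheta\le\pi$. But $J$ is odd, so $(Je^{\vartheta J})_{-x}=-J_xe^{-\vartheta J_x}$. This is the negative of $J_xe^{\vartheta J_x}$ only when $\sin\vartheta=0$. So this deformation leaves the class of odd operators, and there is room for an invariant that sees the antipodal symmetry.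

### 6.3. A mod 2 invariant of odd maps

**Definition (admissible pair).** An admissible pair $(h,\mathcal L)$ consists of a continuous odd map $h:S^2\to S^2$ and linear isomorphisms $\mathcal L_x:x^\perp\to h(x)^\perp$, continuous in $x$, with $\mathcal L_{-x}=\mathcal L_x$. Put
$$\Lambda(x)(v+cx)=\mathcal L_xv+c\,h(x)\qquad(v\perp x,\ c\in\mathbb R).$$

Then $\Lambda(x)\in GL(3,\mathbb R)$. Moreover $\Lambda(-x)(v+cx)=\mathcal L_{-x}v-c\,h(-x)=\mathcal L_xv+c\,h(x)$, so $\Lambda(-x)=\Lambda(x)$ and $\Lambda$ is a map $\mathbb RP^2\to GL(3,\mathbb R)$. Both components of $GL(3,\mathbb R)$ have fundamental group $\pi_1(SO(3))=\mathbb Z_2$; multiplication by $-I$ exchanges them. Let $\theta(h,\mathcal L)\in\mathbb Z_2$ record the induced homomorphism $\pi_1(\mathbb RP^2)=\mathbb Z_2\to\mathbb Z_2$. Explicitly, with $x_t=(\cos t,\sin t,0)$, $0\le t\le\pi$, which represents the generator, $\theta=0$ if the loop $t\mapsto\Lambda(x_t)$ is contractible and $\theta=1$ otherwise. It does not change under homotopies through admissible pairs.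

If $h$ is an odd diffeomorphism, differentiating $h(-x)=-h(x)$ gives $dh_{-x}=dh_x$, so $(h,dh)$ is admissible. For example $(\mathrm{id},\mathrm{id})$ has $\Lambda=I$ and $\theta=0$.

**Step 6: $\theta(h,dh)=0$ for every odd diffeomorphism $h$.** We connect $h$ to the identity. By a theorem of A. Gramain (Ann. Sci. ÉNS 6 (1973); see also D. B. A. Epstein, Acta Math. 115 (1966)), the group $\mathrm{Diff}(\mathbb RP^2)$ is homotopy equivalent to $SO(3)$; in particular it is path connected. Take an isotopy from $\mathrm{id}$ to the diffeomorphism of $\mathbb RP^2$ induced by $h$, and lift it to a path $h_t$ of diffeomorphisms of $S^2$ with $h_0=\mathrm{id}$. For each $t$ and $x$, $h_t(-x)$ and $h_t(x)$ have the same image in $\mathbb RP^2$ and are distinct, so $h_t(-x)=-h_t(x)$: each $h_t$ is odd. The end $h_1$ is a lift of the map induced by $h$, so $h_1=\varepsilon h$ with $\varepsilon=\pm1$. Through the admissible pairs $(h_t,dh_t)$, the map $\Lambda(\varepsilon h,d(\varepsilon h))$ is homotopic to the constant $I$. Since $\Lambda(h,dh)=\varepsilon\Lambda(\varepsilon h,d(\varepsilon h))$,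 it is homotopic to the constant $\varepsilon I$, so $\theta(h,dh)=0$.

**Step 7: $\theta(h,-\mathcal L)=\theta(h,\mathcal L)+1$.** This makes $\theta$ see the sign. By definition $\Lambda(h,-\mathcal L)=\Lambda(h,\mathcal L)\,\Pi$, where $\Pi(x)(v+cx)=-v+cx$ is the rotation by $\pi$ about $x$. Under the double cover $S^3\to SO(3)$ sending a unit quaternion $g$ to $y\mapsto gy\bar g$, the element $x\in S^2\subset\mathrm{Im}\,\mathbb H$ covers $\Pi(x)$: indeed $xx\bar x=x$, and $xv\bar x=-vx\bar x=-v$ for $v\perp x$. So the loop $t\mapsto\Pi(x_t)$, $0\le t\le\pi$, lifts to the path $x_t$ in $S^3$ from $x_0$ to $-x_0$. The lift is not closed, so the loop is not contractible. For loops in a topological group, the pointwise product $\lambda(t)\mu(t)$ is homotopic to $\lambda(t)\mu(0)$ followed by $\lambda(\pi)\mu(t)$, so pointwise products add in $\pi_1$, and the claim follows.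

### 6.4. The contradiction

**Step 8: comparing $\gamma_-$ with $\gamma_+$.** The smooth map $\xi:\mathbb RP^2\to S^3$ is null-homotopic: its image has measure zero because $\dim\mathbb RP^2<3$, so $\xi$ misses a point and contracts in the complement. Choose a homotopy $\xi_s$ from $\xi$ to the constant $1$ and put $R_s(y)=\xi_sy\bar\xi_s$. It is even in $x$, since $\xi_s$ is defined on $\mathbb RP^2$. Then, through admissible pairs,
$$(\gamma_-,d\gamma_-)=(R\gamma_+,R\tau B_-)\simeq(R\gamma_+,-R\tau J)\simeq(\gamma_+,-\tau J)\simeq(\gamma_+,-\tau B_+)=(\gamma_+,-d\gamma_+). \tag{14}$$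
The outer equalities are (12). The first homotopy is the deformation of $B_-$ to $-J$, and the third is the deformation of $B_+$ to $J$ run backwards; they stay admissible by Steps 3 and 5, since $R$ is even. The second uses the pairs $(R_s\gamma_+,-R_s\tau J)$. Here $R_s\gamma_+$ is odd, $R_s\tau J$ is even, and $R_s$ carries $\gamma_+^\perp$ onto $(R_s\gamma_+)^\perp$.

By (14) and Step 7, $\theta(\gamma_-,d\gamma_-)=\theta(\gamma_+,d\gamma_+)+1$. By Steps 4 and 6 both invariants are $0$. This is a contradiction, so no immersion of $\mathbb RP^2$ has $K>|K_N|$ everywhere.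

**Step 9: immersions into round three-spheres.** Suppose $f$ maps into a round $S^3$ with center $z$ and radius $\ell$. Then $\nu=(f-z)/\ell$ is a unit normal field along $f$ with $d\nu=df/\ell$ tangential, so $\nabla^\perp\nu=0$. A parallel unit section of the rank $2$ bundle $N$ forces $K_N=0$. So $K>0$ would give $K>|K_N|$, which has been excluded. $\blacksquare$

It is instructive to run the construction on a surface where no contradiction can arise: the unit sphere $S^2\subset\mathrm{Im}\,\mathbb H\subset\mathbb H$, with $f(x)=x$, $\xi=H=-x$ and $\eta=1$. Here $A_\xi=I$ and $A_\eta=0$, and $\gamma_+=\bar\xi\eta=x=\eta\bar\xi=\gamma_-$. So both Gauss maps are the identity, although $B_+=J$ and $B_-=-J$. What absorbs the sign is $R(y)=\xi y\bar\xi=xy\bar x=\Pi(x)y$, which is $-1$ on $x^\perp$. This $R$ is even, but the field $\xi=-x$ is odd and does not descend to $\mathbb RP^2$, and $\Pi$ is nontrivial on $\pi_1(\mathbb RP^2)$. For an immersion of $\mathbb RP^2$ the field $\xi=H/|H|$ descends, so $R$ lifts to a map $\mathbb RP^2\to S^3$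 and can be deformed to the identity. That is exactly the middle homotopy in (14).
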